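# Connectivity of locally dependent random graphs below $\ln n/n$

## Three perfect matchings in $K_4$

The six edges of $K_4$ split into three perfect matchings. Flip one coin per matching. With probability $p$ both of its edges are present, and with probability $1-p$ both are absent. The three coins are independent. Every single edge is present with probability $p$, just as in the Erdős–Rényi graph $G(4,p)$, but edges now come in pairs.

How likely is this graph to be connected? One matching alone is disconnected, and the union of two is a 4-cycle. So we need at least two of the three coins to succeed: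
$$P(\text{connected})=3p^2(1-p)+p^3=3p^2-2p^3 .$$
For $G(4,p)$, the connected labeled graphs on four vertices are 16 trees, 15 graphs with four edges, 6 with five edges and 1 with six. Hence
$$P(G(4,p)\text{ connected})=16p^3(1-p)^3+15p^4(1-p)^2+6p^5(1-p)+p^6 .$$
At $p=\frac1{10}$ the two numbers are $0.028$ and $0.012934$. Pairing the edges more than doubled the chance of connectivity.

Larger blocks do better still. $K_4$ splits into two Hamiltonian paths, $1\,2\,3\,4$ and $3\,1\,4\,2$. With one coin per path, the graph is connected with probability $2p-p^2$, which is $0.19$ at $p=\frac1{10}$. There is a ceiling on all such tricks. A connected graph on $n$ vertices has at least $n-1$ edges, so by Markov's inequality, whatever the dependence between edges,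
$$P(\text{connected})\le \frac{p\binom n2}{n-1}=\frac{np}{2}. \tag{1}$$
For $n=4$ this is $2p$, and the two paths nearly attain it for small $p$.

Correlation can also hurt. If the three edges at vertex 4 form one block, then vertex 4 is isolated with probability $1-p$, instead of $(1-p)^3$. At $p=0.9$ this graph is disconnected with probability at least $0.1$, while $G(4,0.9)$ is disconnected with probability about $0.0042$.

So, when each edge may be correlated with only a limited number $d$ of other edges, how small can $p$ be while a clever correlation still makes a large graph connected?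

## Dependency graphs and $d$-dependent random graphs

**Definition (dependency graph).** A dependency graph for random variables $X_1,\dots,X_m$ is a graph $H=(V,E)$ on $\{1,\dots,m\}$ such that for every $i$, the variable $X_i$ is independent of the whole family $\{X_j:(i,j)\notin E,\ j\ne i\}$. That is, $X_i$ is independent of every event determined jointly by its non-neighbors. This is the notion used in the Lovász local lemma and in Janson's inequality.

The word "jointly" matters. Let $X_1,X_2$ be independent fair bits and $X_3=X_1+X_2$ mod 2. The variables are pairwise independent, but the empty graph is not a dependency graph, since $X_1$ is a function of $(X_2,X_3)$. The path $1-2-3$ is one: $X_1$ is independent of $X_3$, and vertex 2 has no non-neighbors.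

The definition is also weaker than one may expect. *One variable* is independent of its non-neighbors. Nothing is said about *sets* of variables. Let $(X_1,X_2,X_3,X_4)$ be uniform on the bit vectors of even sum. Any three of these bits are independent fair bits. So the graph with the two edges $12$ and $34$ is a dependency graph: for instance $X_1$ is independent of $(X_3,X_4)$. There is no edge between $\{1,2\}$ and $\{3,4\}$, and yet
$$P(X_1=X_2=X_3=X_4=0)=\tfrac18\ne \tfrac1{16}=P(X_1=X_2=0)\,P(X_3=X_4=0). \tag{2}$$
This example will come back.

**Definition ($d$-dependent random graph).** Variables are $d$-locally dependent if they admit a dependency graph of maximum degree at most $d$. A $d$-dependent random graph $G_{n,p,d}$ is any random graph distribution on $n$ vertices in which each of the $\binom n2$ potential edges is present with probability $p$ and the $\binom n2$ edge indicators $X_e$ are $d$-locally dependent. Here $p=p(n)$ and $d=d(n)$.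

The case $d=0$ is exactly $G(n,p)$. All limits are as $n\to\infty$; $p\ll f$ means $p/f\to0$; "almost surely" (a.s.) means with probability tending to 1.

**Block construction.** Partition the potential edges into blocks of size at most $d+1$. For each block independently, make all its edges present with probability $p$, and all absent otherwise. The disjoint union of cliques on the blocks is a dependency graph: the non-neighbors of $e$ are the edges outside its block, and they depend only on other coins. Its maximum degree is at most $d$, so this is a $G_{n,p,d}$. The matchings in $K_4$ are a block construction with $d=1$, and the two paths one with $d=2$.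

**Monotonicity.** Let $X$ be $d$-dependent with dependency graph $H$ and edge probability $p$, and let $Y$ be an independent $G(n,p'')$. Then $X\vee Y$ (union of edge sets) contains $X$, has edge probability $1-(1-p)(1-p'')$, and has the same dependency graph $H$. For the last claim, fix $e$. The bit $X_e$ is independent of the $X_f$ over the non-neighbors $f$ of $e$, the bit $Y_e$ is independent of the other $Y_f$, and $X,Y$ are independent. So $(X_e,Y_e)$ is independent of the pairs $(X_f,Y_f)$ over non-neighbors $f$. Since $p''\in[0,1]$ is free, $p$ may be raised to any value in $[p,1]$ without losing edges or changing $d$.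

**Erdős–Rényi theorem** (e.g. Bollobás, *Random Graphs*, Thm 7.3). If $N\to\infty$ and $NP-\ln N\to\infty$, then $G(N,P)$ is a.s. connected.

Brody, Devlin, Dudeja and Rivkin, in "Evolution of locally dependent random graphs" (arXiv:2405.09489, 2024), state the following.

**Conjecture.** For all $d=O(n/\ln n)$ and all $p\ll\ln n/n$, and for any $d$-dependent random graph distribution $G\sim G_{n,p,d}$, $G$ is almost surely not connected.

We shall see that it is false, and then find exactly for which $d$ its conclusion holds.

## Isolated vertices: large on average, absent in practice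

The conjecture looks plausible if one counts isolated vertices. In a block construction, a vertex $v$ is isolated when every block meeting its star is absent. There are at most $n-1$ such blocks, so
$$E[\#\text{isolated vertices}]\ \ge\ n(1-p)^{n-1}.$$
If $p\ll\ln n/n$, the right side is $n\,e^{-o(\ln n)}=n^{1-o(1)}\to\infty$. Correlation only raises the expectation.

To conclude that an isolated vertex exists, one now wants a second moment argument: $P(v,w\text{ both isolated})$ should be about the product of the two probabilities for most pairs. This is where the argument stops. Many vertices may be isolated for the *same* reason. If the $n$ vertices fall into $K$ groups, and each group is either entirely attached or mostly made of isolated vertices, then there are only $K$ nearly independent chances of failure, not $n$. Each chance has probability exponentially small in $np$, so we may hope for connectivity once $np$ exceeds a constant times $\ln K$. With blocks of size about $n/\ln n$ we can hope for $K\approx\ln n$ groups, and $\ln K\approx\ln\ln n$ is far below $\ln n$. The next construction does this.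

## A connected graph at $p=4\ln\ln n/n$

**Theorem 1.** Let $K=2\lceil\ln n\rceil+1$, $d=\lceil n/K\rceil-1\le n/(2\ln n)$ and $p=4\ln\ln n/n$. There is a $d$-dependent random graph $G_{n,p,d}$ that is almost surely connected.

Here $d=O(n/\ln n)$ and $p\ll\ln n/n$, so the conjecture is false.

**Construction.** *We want one coin to attach a whole group at once.* Partition the vertices into groups $V_i$, $i\in\mathbb Z_K$, each of size $m=\lfloor n/K\rfloor$ or $\lceil n/K\rceil$. Write $i\to j$ if $j-i\in\{1,\dots,\frac{K-1}2\}$ mod $K$. Since $K$ is odd, exactly one of $i\to j$, $j\to i$ holds for $i\ne j$, and each $i$ has $\frac{K-1}2$ out-neighbors. For $i\to j$ and $w\in V_j$, let $\{uw:u\in V_i\}$ be a block; each edge inside a group is a block by itself. The orientation puts each edge in exactly one block, and blocks have size at most $\lceil n/K\rceil=d+1$. Take the block construction. For $i\to j$ and $w\in V_j$, say that $w$ is *joined to* $V_i$ if the block $\{uw:u\in V_i\}$ is present; then $w$ is adjacent to all of $V_i$.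

**Step (a): a.s. every $V_i$ lies in a single component.** *This step glues each group together.* If some $w$ is joined to $V_i$, then all of $V_i$ lies in the component of $w$. There are at least $m\frac{K-1}2$ candidates $w$, namely the vertices of the $V_j$ with $i\to j$, and their blocks are distinct, hence independent. Since $m\ge(n-K)/K$, we have $m(K-1)\ge n-K-\frac nK$, and the probability that no $w$ is joined to $V_i$ is at most
$$(1-p)^{m(K-1)/2}\le\exp\left(-\tfrac p2\left(n-K-\tfrac nK\right)\right)=(1+o(1))(\ln n)^{-2},$$
because $pn/2=2\ln\ln n$ while $pK\to0$ and $pn/K\to0$. Summing over $K=O(\ln n)$ groups gives $o(1)$.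

**Step (b): a.s. the groups hang together.** *This step compares the pattern of groups with an Erdős–Rényi graph on $K$ vertices.* Let the group graph on $\mathbb Z_K$ contain $ij$, where $i\to j$, if some $w\in V_j$ is joined to $V_i$. Different pairs use disjoint sets of blocks, so these events are independent. Each has probability at least
$$P:=1-(1-p)^m\ge 1-e^{-pm}\ge pm-\tfrac{(pm)^2}2 .$$
Now $pm\le4\ln\ln n/K$, so $K(pm)^2/2\le 8(\ln\ln n)^2/K\to0$; and $pmK\ge4\ln\ln n\,(1-K/n)=4\ln\ln n-o(1)$. Thus $KP\ge4\ln\ln n-o(1)$, while $\ln K=\ln\ln n+O(1)$, so $KP-\ln K\to\infty$. The group graph contains a copy of $G(K,P)$ (keep each edge independently with a suitable probability), so it is a.s. connected.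

**Conclusion.** If $ij$ is an edge of the group graph with $i\to j$, some vertex of $V_j$ is adjacent to all of $V_i$. So by (a), $V_i$ and $V_j$ lie in the same component; by (b) there is only one component. $\blacksquare$

Let us watch the bundling here. For $u\in V_i$, the blocks meeting the star of $u$ are those of all $w\in V_j$ with $i\to j$ (between $m\frac{K-1}2$ and $(m+1)\frac{K-1}2$ of them), then $\frac{K-1}2$ blocks in which $u$ plays the role of $w$, then $|V_i|-1$ single edges. The total is $\frac n2+O(K+\frac nK)$, so $u$ is isolated with probability $(1+o(1))(\ln n)^{-2}$, and the expected number of isolated vertices is $(1+o(1))\,n(\ln n)^{-2}\to\infty$. Yet a.s. there are none: by (a), the probability that any group fails to be attached is $O(1/\ln n)$.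

## The threshold $\ln(n/(d+1))/n$

Write
$$\Delta=d+1,\qquad k=n/\Delta .$$
The bundling picture suggests that about $k$ nearly independent groups are the fewest one can arrange, and that each fails with probability about $e^{-np}$ at best. So connectivity should be possible when $k\,e^{-np}\to0$ and impossible when $k\,e^{-np}\to\infty$. This is what happens.

**Theorem 2.** Suppose $k\to\infty$ and $np-\ln k\to+\infty$ (with $p\le1$). Then there is a $d$-dependent random graph $G_{n,p,d}$ that is a.s. connected.

**Theorem 3.** Suppose $k\to\infty$ and $np-\ln k\to-\infty$. Then every $d$-dependent random graph $G_{n,p,d}$ (in the weak sense of the definition above) is a.s. not connected; indeed it a.s. has an isolated vertex.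

For $d=0$ the threshold is the Erdős–Rényi one, $\ln n/n$. For $d=\Theta(n/\ln n)$ we have $\ln k=\ln\ln n+O(1)$, and the threshold is $p\sim\ln\ln n/n$.

**Corollary 4.** For $d=d(n)$, the statement "for every $p\ll\ln n/n$, every $G_{n,p,d}$ is a.s. not connected" is true if and only if $\limsup\frac{\ln(d+1)}{\ln n}<1$, i.e. if and only if $d\le n^{1-\delta}$ for some $\delta>0$ and all large $n$.

**Proof from Theorems 2 and 3.** The two conditions on $d$ are equivalent, since $d\le n^{1-\delta}$ gives $d+1\le 2n^{1-\delta}\le n^{1-\delta/2}$ for large $n$.

Suppose $d+1\le n^{1-\delta}$ for large $n$. Then $\ln k\ge\delta\ln n$, so for every $p\ll\ln n/n$ we have $np-\ln k\to-\infty$, and Theorem 3 applies.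

Conversely, suppose $\limsup\frac{\ln(d+1)}{\ln n}\ge1$. Put $d'=\min(d,\lfloor n/\ln n\rfloor)$ and $k'=n/(d'+1)$. Then $k'\to\infty$, since $d'+1\le n/\ln n+1$. If $d'=d$, then $\frac{\ln k'}{\ln n}=1-\frac{\ln(d+1)}{\ln n}$; otherwise $d'+1\ge n/\ln n$ and $\ln k'\le\ln\ln n$. So along some subsequence $\ln k'=o(\ln n)$. Theorem 2, applied to $d'$ and $p=2\ln k'/n$ for all $n$ (here $p\le 1$ and $np-\ln k'=\ln k'\to\infty$), gives $d'$-dependent graphs that are a.s. connected; they are also $d$-dependent, as $d'\le d$. Use these graphs and this $p$ for $n$ in the subsequence, and $G(n,1/n)$ for other $n$. Then $p\ll\ln n/n$, but along the subsequence the probability of connectivity tends to 1. $\blacksquare$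

**Remark ($d=\Omega(n)$).** By (1), always $P(\text{connected})\le np/2$. Conversely, let $d\ge cn$ for a constant $c>0$ and $np\to\infty$. Put $g=\min(e^{np/2},\sqrt n)\to\infty$ and $d'=\lfloor n/g\rfloor$, which is at most $cn\le d$ for large $n$. Then $k'=n/(d'+1)$ satisfies $g/2\le k'\le g$, so $k'\to\infty$ and $np-\ln k'\ge np/2\to\infty$. Theorem 2 for $d'$ gives an a.s. connected example. So the threshold is of order $1/n$ in this range.

## Random lifts: proof of Theorem 2

The construction of Theorem 1 loses a factor 2. Step (a) there needs about $K(1-p)^{n/2}\to0$, that is $np\approx 2\ln K$, because the orientation lets a group be attached by only half of the vertices outside it. To gain the other half, a block between two groups should serve both symmetrically. So we take a *perfect matching* between two groups of size $s$. About $n$ matchings then touch each group, and the group misses all of them with probability about $e^{-np}$.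

The price is that a matching does not glue a group together. What glues it are the cycles. Take three groups of size 2, indexed by $\mathbb Z_2$, and one matching $(i,x)\sim(j,x+a_{ij})$ between each pair $i<j$. If $c=a_{12}+a_{23}-a_{13}$ is $0$, the result is two triangles. If $c=1$, going once around the triangle swaps the two elements of a group, and we get a hexagon, which is connected. In general the amounts by which closed walks shift a group should generate the cyclic group.

**Step 1: normalization and blocks.** *We reduce to $np\le2\ln k$ and define the graph.* By monotonicity we may replace $np$ by $\ln k+\min(np-\ln k,\ln k)$. So assume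
$$np=\ln k+\omega,\qquad \omega\to\infty,\quad \omega\le\ln k .$$
Let $s=\Delta=d+1$, $K=\lfloor n/s\rfloor\to\infty$ and $r=n-Ks<s$. Note that $K\le k$ and $ps=np/k\le2\ln k/k\to0$. Label the vertices $(i,x)$ with $i\in[K]$, $x\in\mathbb Z_s$, plus a set $R$ of $r$ further vertices. The blocks are:

- for $i<j$ and $a\in\mathbb Z_s$, the perfect matching $M_{ij}^a=\{(i,x)(j,x+a):x\in\mathbb Z_s\}$, of size $s$;
- for each $(i,x)$, if $r\ge1$, the star joining $(i,x)$ to all of $R$, of size $r<s$;
- each edge inside a fiber $\{i\}\times\mathbb Z_s$, or inside $R$, as a single block.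

The edge $(i,x)(j,z)$ with $i<j$ lies in $M_{ij}^a$ for $a=z-x$ only. So the blocks partition the potential edges, and their sizes are at most $d+1$. Take the block construction.

**Step 2: the set $R$.** *The leftover vertices must be attached.* If $r\ge1$, the probability that no star to $R$ is present is $(1-p)^{n-r}\le e^{-np+ps}\to0$. So a.s. some $(i,x)$ is adjacent to all of $R$.

**Step 3: the base graph.** *We check that the fibers are linked, with edges to spare.* Let $B$ be the graph on $[K]$ with $ij\in B$ if and only if some $M_{ij}^a$ is present. Then $B\sim G(K,P)$ with $P=1-(1-p)^s\ge ps-\frac{(ps)^2}2$. Using $pKs=p(n-r)\ge np-ps$ and $\frac K2(ps)^2\le\frac k2\cdot\frac{4(\ln k)^2}{k^2}$,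
$$KP\ge np-ps-\frac{2(\ln k)^2}k=\ln k+\omega-o(1)\ge\ln K+\omega-o(1).$$
So $B$ is a.s. connected. The number $e(B)$ is binomial with mean $\frac{K-1}2KP\ge\frac{K-1}2\ln K\ge4K$ for large $n$, and its variance is at most its mean. By Chebyshev, $P(e(B)<2K)\le 4/E[e(B)]\to0$. So a.s. $e(B)\ge2K$.

**Step 4: the voltages.** *We extract one uniformly random shift per base edge.* For each $ij\in B$ with $i<j$ choose, with independent extra randomness, a uniformly random $a_{ij}$ among those $a$ for which $M_{ij}^a$ is present. For a fixed pair $ij$ the $s$ coins of the $M_{ij}^a$ are i.i.d., so their joint law is invariant under shifting $a$ cyclically; hence, given that some coin succeeds, the law of $a_{ij}$ is shift invariant on $\mathbb Z_s$, i.e. uniform. Different pairs use different coins. So given $B$, the $a_{ij}$ are independent and uniform on $\mathbb Z_s$.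

**Step 5: closed walks generate $\mathbb Z_s$.** *This is where the fibers become connected.* Let $B$ be connected with $e(B)\ge2K$, and let $T$ be a spanning tree of $B$ that is a fixed function of $B$. There are $L=e(B)-K+1\ge K$ non-tree edges. Traversing $ij$ from $i$ to $j$ ($i<j$) adds $a_{ij}$, and traversing it in the reverse direction adds $-a_{ij}$. Let $\alpha_i$ be the total voltage of the tree path from $1$ to $i$. For a non-tree edge $f=ij$ with $i<j$, the closed walk from $1$ to $i$ in $T$, across $f$, and from $j$ back to $1$ in $T$ has total voltage
$$c_f=\alpha_i+a_f-\alpha_j .$$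
Given $B$ and the tree voltages, the $L$ elements $c_f$ are therefore i.i.d. uniform on $\mathbb Z_s$. If they fail to generate $\mathbb Z_s$, they all lie in a maximal proper subgroup $q\mathbb Z_s$ with $q$ a prime divisor of $s$. Each does so with probability $1/q$. So for $L\ge2$ the conditional failure probability is at most
$$\sum_{q\ge2}q^{-L}\le2^{-L}+\int_2^\infty t^{-L}\,dt=2^{-L}+\frac{2^{1-L}}{L-1}\le3\cdot2^{-L}\to0 .$$

**Step 6: conclusion.** *We lift walks from $B$ to the graph.* A walk in $B$ from $i$ to $j$ with total voltage $c$ lifts, from any start $(i,x)$, to a walk in the graph ending at $(j,x+c)$, since every step uses an edge of a present matching. So $(1,x)$ and $(1,x+c_f)$ are connected for all $x$ and $f$. If the $c_f$ generate $\mathbb Z_s$, the whole fiber over $1$ lies in one component. The tree path from $i$ to $1$, lifted from $(i,y)$, connects every $(i,y)$ to that fiber. With Step 2, the graph is a.s. connected. $\blacksquare$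

## Why a direct second moment is not available for Theorem 3

For the lower bound we are given an arbitrary $d$-dependent graph, and we look for about $k$ vertices whose stars interact little. If $W$ is such a set, the expected number of isolated vertices in $W$ should be at least about $k\,e^{-np}\to\infty$. Chebyshev's inequality would then need an *upper* bound
$$P(v,w\text{ both isolated})\le(1+o(1))\,P(v\text{ isolated})\,P(w\text{ isolated}).$$

The definition does not supply one, even for parts of the two stars with no $H$-edge between them. In example (2), the non-adjacent sets $\{1,2\}$ and $\{3,4\}$ vanish together with probability twice the product. With $m$ independent copies of that example, the ratio becomes $2^m$, still with $d=1$. Local lemma arguments give bounds on one side only: edges are absent at least as often as expected.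

So we use lower bounds only, in three rounds. In the first round we reveal the part of each star that is far from the other chosen stars. Instead of estimating covariances, we *thin* the successes with extra randomness so that they become exactly independent. Few vertices survive, and the survivors interact much less with each other than the members of $W$ did. In the second round we reveal nearly everything else at the survivors. In the third, so few edges are left that a union bound finishes.

## A local lemma under conditioning

**Normalization.** Put $\omega=\min(\ln k-np,\ \ln\ln k)\to\infty$. By monotonicity, raising $p$ can only destroy isolated vertices, so we may raise $p$ and assume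
$$np=\ln k-\omega,\qquad\omega\to\infty,\quad\omega\le\ln\ln k. \tag{3}$$
Let $A_e=\{X_e=1\}$ and $A_T^c=\bigcap_{f\in T}A_f^c$. Fix a dependency graph $H$ of maximum degree at most $d$. "Adjacent", for edges of $K_n$, means adjacent in $H$. Let $S_v$ be the star of $v$, so $|S_v|=n-1$.

Put $y=pd\le np/k\le\ln k/k\to0$ and $x=p(1+2y)$. For $y\le\frac18$ we have $dx=y(1+2y)\le\frac54y$, so by Bernoulli's inequality
$$x(1-x)^d\ge x(1-dx)\ge p(1+2y)\left(1-\tfrac54y\right)=p\left(1+\tfrac34y-\tfrac52y^2\right)\ge p. \tag{4}$$
For large $n$, $p\le x\le2p$ and $x\le\frac12$. As $\ln(1-x)\ge-x-x^2$ for $0\le x\le\frac12$, and $nx\le np+\frac{2(\ln k)^2}k$, and $nx^2\le\frac{4(np)^2}n\le\frac{4(\ln k)^2}k$,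
$$(1-x)^{n-1}\ge e^{-nx-nx^2}\ge e^{-np}e^{-6(\ln k)^2/k}=(1-o(1))\,\frac{e^\omega}k. \tag{5}$$

**Lemma 5.** Let $U$ be a random vector independent of $(X_e)_e$. Let $T$ be a set of edges and $e\notin T$. Let $Z$ be a set of edges disjoint from $T\cup\{e\}$ with no $H$-edge between $Z$ and $T\cup\{e\}$. Let $F\in\sigma(U,X_f:f\in Z)$ with $P(F\cap A_T^c)>0$. Then
$$P(A_e\mid F\cap A_T^c)\le x .$$
Consequently, if $R\cap T=\emptyset$, $Z$ is disjoint from and not adjacent to $R\cup T$, and $P(F\cap A_T^c)>0$, then
$$P(A_R^c\mid F\cap A_T^c)\ge(1-x)^{|R|}.$$

In words: far from $e$, we may condition on anything. Near $e$, we may condition only on *absences*. This restriction is needed: in a block construction, given that another edge of its block is present, $e$ is present with probability 1.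

**Proof.** Induction on $|T|$. Let $T_1=\{f_1,\dots,f_\ell\}$ be the neighbors of $e$ in $T$, so $\ell\le d$, and $T_2=T\setminus T_1$. The event $F\cap A_{T_2}^c$ is determined by $U$ and by variables at non-neighbors of $e$ (those in $Z\cup T_2$). Since $U$ is independent of all of $X$, the variable $X_e$ is independent of this event, so $P(A_e\mid F\cap A_{T_2}^c)=p$. If $\ell=0$ (in particular if $T=\emptyset$) we are done, since $p\le x$. Otherwise
$$P(A_e\mid F\cap A_T^c)=\frac{P(A_e\cap A_{T_1}^c\mid F\cap A_{T_2}^c)}{P(A_{T_1}^c\mid F\cap A_{T_2}^c)}\le\frac p{\prod_{i=1}^\ell P\left(A_{f_i}^c\mid F\cap A^c_{T_2\cup\{f_1,\dots,f_{i-1}\}}\right)} .$$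
All conditioning events contain $F\cap A_T^c$, so they have positive probability. The sets $T_2\cup\{f_1,\dots,f_{i-1}\}$ are smaller than $T$, and $Z$ is disjoint from and not adjacent to them and $f_i$, as all lie in $T$. By induction each factor is at least $1-x$. So the ratio is at most $p/(1-x)^d\le x$, by (4).

For the second claim write $R=\{r_1,\dots,r_m\}$ and
$$P(A_R^c\mid F\cap A_T^c)=\prod_{i=1}^mP\left(A_{r_i}^c\mid F\cap A^c_{T\cup\{r_1,\dots,r_{i-1}\}}\right).$$
By the first claim each factor is at least $1-x>0$; this also keeps the successive conditioning events of positive probability. $\square$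

## Order $k$ vertices with weakly interacting stars

**Step 0: choice of $W$.** *We choose about $k$ vertices such that at least half of each star, up to one edge, is far from all the other chosen stars.* For $v\ne w$ let $D_{vw}$ be the set of $e\in S_v$ such that $e\in S_w$ or $e$ is adjacent to some edge of $S_w$. For example, if $d=0$ and $H$ is empty, then $D_{vw}=\{vw\}$.

A given $e\in S_v$ lies in $D_{vw}$ for at most $2d+1$ vertices $w$: at most one with $e\in S_w$, and at most two (the endpoints) for each of its at most $d$ neighbors. So
$$\sum_{w\ne v}|D_{vw}|\le(2d+1)(n-1)\le2\Delta(n-1).$$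
Let $t=\lfloor k/16\rfloor$, and let $T_0$ be a uniformly random $t$-set of vertices. Each ordered pair $(v,w)$ lies in $T_0$ with probability $\frac{t(t-1)}{n(n-1)}$, so
$$E\sum_{v\in T_0}\ \sum_{w\in T_0\setminus v}|D_{vw}|\le\frac{t(t-1)}{n(n-1)}\cdot n\cdot2\Delta(n-1)\le2\Delta t^2\le2\Delta t\cdot\frac k{16}=\frac{tn}8 .$$
Fix a $T_0$ for which the sum is at most $tn/8$. At most $t/4$ of its vertices $v$ have $\sum_{w\in T_0\setminus v}|D_{vw}|>n/2$. Delete these, and call the rest $W$. Then
$$\sum_{w\in W\setminus v}|D_{vw}|\le\frac n2\qquad(v\in W), \tag{6}$$
and $|W|\ge\frac34t\ge\frac34\left(\frac k{16}-1\right)\ge\frac k{32}$ for $k\ge48$.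

For $v\in W$ put
$$D_v=\bigcup_{w\in W\setminus v}D_{vw},\qquad S_v'=S_v\setminus D_v,\qquad q_v=(1-x)^{|S_v'|},\qquad b_v=(1-x)^{|D_v|}.$$
Then $q_vb_v=(1-x)^{n-1}$, and by the definition of $D_{vw}$:
$$\text{for }v\ne w\text{ in }W,\ S_v'\text{ is disjoint from and not adjacent to the whole star }S_w. \tag{7}$$
By (6), $|S_v'|\ge\frac n2-1$. Since $e^p\le2$ for large $n$, and by (3),
$$q_v\le e^{-p(n/2-1)}\le2e^{\omega/2}k^{-1/2}\le q^*:=2(\ln k)^{1/2}k^{-1/2}\to0 .$$
Finally, by (5),
$$\mu:=\sum_{v\in W}q_vb_v=|W|(1-x)^{n-1}\ge(1-o(1))\frac{e^\omega}{32}\to\infty ,$$
and we set $\delta:=\sqrt{q^*}$.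

The plan in these terms: $v$ survives the first round (no edges in $S_v'$) with probability $q_v$, and then the rest of its star is empty with probability at least about $b_v$. So $\mu$ plays the role of the expected number of isolated vertices in $W$.

## Three rounds of exposure: proof of Theorem 3

**Step 1: exactly independent survivors.** *We find a random set $J\subseteq W$ whose members have $X=0$ on $S_v'$, with exactly independent membership.* Order $W=\{w_1,\dots,w_M\}$, and let $U=(U_1,\dots,U_M)$ be i.i.d. uniform on $[0,1]$, independent of $X$. Let $I_i'=A^c_{S'_{w_i}}$ and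
$$\pi_i=P\Big(I_i'\ \Big|\ X_f,\ f\in\bigcup_{j<i}S'_{w_j}\Big).$$
By (7), the set $Z=\bigcup_{j<i}S'_{w_j}$ is disjoint from and not adjacent to $S'_{w_i}$. So Lemma 5 with $T=\emptyset$ and $R=S'_{w_i}$ gives $\pi_i\ge q_{w_i}$. There is no upper bound better than 1, and we correct for this. Let
$$w_i\in J\iff I_i'\text{ occurs and }U_i\le q_{w_i}/\pi_i .$$
Let $\mathcal F_{i-1}=\sigma(U_j,X_f:j<i,\ f\in S'_{w_j})$. Since $U$ is independent of $X$, $P(I_i'\mid\mathcal F_{i-1})=\pi_i$, and $U_i$ is independent of $X$ and the other $U_j$. So, given $\mathcal F_{i-1}$, the event $w_i\in J$ has probability exactly $\pi_i\cdot q_{w_i}/\pi_i=q_{w_i}$. The events $\{w_j\in J\}$ for $j<i$ belong to $\mathcal F_{i-1}$. Hence the events $\{v\in J\}$, $v\in W$, are independent with probabilities $q_v$, and $v\in J$ implies $X=0$ on $S_v'$.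

*Next, most survivors interact little with each other.* Let
$$\mathcal G=\Big\{v\in J:\sum_{w\in J\setminus v}|D_{vw}|\le\delta n\Big\}.$$
By independence, Markov's inequality and (6),
$$P(v\in J\setminus\mathcal G)\le q_v\cdot\frac{\sum_{w\in W\setminus v}q_w|D_{vw}|}{\delta n}\le q_v\cdot\frac{q^*n/2}{\delta n}=\tfrac12q_v\sqrt{q^*} .$$
So $E\sum_{v\in J\setminus\mathcal G}b_v\le\frac12\mu\sqrt{q^*}$. Also $\sum_{v\in J}b_v$ has mean $\mu$ and, by independence, variance at most $\sum_vq_vb_v^2\le\mu$. If $\sum_{v\in\mathcal G}b_v<\mu/4$, then either $\sum_{v\in J}b_v<\mu/2$ or $\sum_{v\in J\setminus\mathcal G}b_v>\mu/4$. By Chebyshev and Markov,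
$$P\Big(\sum_{v\in\mathcal G}b_v<\frac\mu4\Big)\le\frac{\mu}{(\mu/2)^2}+\frac{\frac12\mu\sqrt{q^*}}{\mu/4}=\frac4\mu+2\sqrt{q^*}. \tag{8}$$

**Step 2: revealing most of the remaining edges at $\mathcal G$.** *We show that some $v\in\mathcal G$ very likely has an almost entirely empty star.* Condition on an event
$$C=\{X_{S_w'}=\xi_w\ \forall w\in W\}\cap\{J=J_0\},\qquad P(C)>0 .$$
Since $J$ is a function of $(X_{S_w'})_{w\in W}$ and $U$, we have $C=\{X_{S'_w}=\xi_w\ \forall w\}\cap\{U\in\mathcal B\}$ for a Borel set $\mathcal B$. As $\mathcal G$ is a function of $J$, on $C$ it is a fixed set $g=\{v_1,\dots,v_h\}$, and $\xi_v=0$ for $v\in g$. For $v\in g$ put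
$$S_v''=S_v\setminus\bigcup_{w\in g\setminus v}D_{vw}\supseteq S_v' .$$
Since $g\subseteq J_0$, the definition of $\mathcal G$ gives $|S_v\setminus S_v''|\le\delta n$. By the definition of $D_{wv}$ and by (7), two facts hold: for $v\ne w$ in $g$, the set $S_w''$ is disjoint from and not adjacent to $S_v$; and for $v\in g$, $w\in W\setminus v$, the set $S_w'$ is disjoint from and not adjacent to $S_v$. Consequently, for each $i$,
$$Z_i:=\bigcup_{w\in W\setminus v_i}S'_w\ \cup\ \bigcup_{j<i}S''_{v_j}\quad\text{is disjoint from and not adjacent to }S_{v_i}. \tag{9}$$

Let $I_i''=A^c_{S''_{v_i}}$. Reveal $X$ on $S''_{v_1},S''_{v_2},\dots$ in turn. Given $C$ and any possible values of $X$ on $S''_{v_1},\dots,S''_{v_{i-1}}$, the conditioning event has the form $F\cap A^c_{S'_{v_i}}$ with $F\in\sigma(U,X_f:f\in Z_i)$: at $v_i$ itself we know only the absences $\xi_{v_i}=0$ on $S_{v_i}'$, and everything else concerns $U$ or $Z_i$. In particular, earlier failures of $I_j''$ reveal *present* edges, but these are far from $S_{v_i}$. Lemma 5 with $T=S'_{v_i}$ and $R=S''_{v_i}\setminus S'_{v_i}\subseteq D_{v_i}$ shows that $I_i''$ has conditional probability at least $(1-x)^{|R|}\ge b_{v_i}$.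 So each $i$ multiplies the probability of no success so far by at most $1-b_{v_i}$, and
$$P(\text{no }I_i''\text{ occurs}\mid C)\le\prod_{v\in g}(1-b_v)\le\exp\Big(-\sum_{v\in g}b_v\Big). \tag{10}$$

**Step 3: the last edges.** *We check that the vertex found is isolated.* Let $\tau$ be the first $v_i\in g$ for which $I_i''$ occurs. The event $C\cap\{\tau=v_i\}$ is the intersection of $C$, the failure of $I_1'',\dots,I_{i-1}''$, and $A^c_{S''_{v_i}}$. Since $S'_{v_i}\subseteq S''_{v_i}$, it has the form $F\cap A^c_{S''_{v_i}}$ with $F\in\sigma(U,X_f:f\in Z_i)$. By (9), Lemma 5 applies with $T=S''_{v_i}$ to each $e\in S_{v_i}\setminus S''_{v_i}$. There are at most $\delta n$ such $e$, and the edges of $S''_{v_i}$ are already absent. A union bound gives, whenever the conditioning event has positive probability,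
$$P(\text{some edge of }S_{v_i}\text{ is present}\mid C,\ \tau=v_i)\le x\,\delta n. \tag{11}$$
If no edge of $S_\tau$ is present, $\tau$ is isolated.

**Conclusion.** If there is no isolated vertex, then either $\sum_{v\in\mathcal G}b_v<\mu/4$, or this sum is at least $\mu/4$ but no $I_i''$ occurs, or $\tau$ exists but has an edge. Averaging (10) and (11) over $C$ and using (8),
$$P(\text{no isolated vertex})\le\frac4\mu+2\sqrt{q^*}+e^{-\mu/4}+x\,\delta n .$$
Here $\mu\to\infty$ and $q^*\to0$. Moreover, as $x\le2p$ and $np\le\ln k$,
$$x\,\delta n\le2np\sqrt{q^*}\le2\ln k\cdot\sqrt2\,(\ln k)^{1/4}k^{-1/4}=2\sqrt2\,(\ln k)^{5/4}k^{-1/4}\to0 .$$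
So a.s. there is an isolated vertex, and the graph is a.s. not connected. $\blacksquare$
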